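\title{The Manin--Mumford conjecture for Drinfeld modules of finite characteristic}

\begin{abstract}
A Drinfeld module $\phi$ over a field $K$ of characteristic $p$ makes $\mathbb{G}_a^n$ into a module over a ring $A$ such as $\mathbb{F}_q[t]$. Suppose that $\phi$ has finite characteristic and that an irreducible subvariety $X\subset\mathbb{G}_a^n$ contains a Zariski dense set of torsion points. We prove that $X$ is invariant under a nonconstant endomorphism of $\phi$ if $\phi$ is isotrivial, and that otherwise $X$ is the translate by a torsion point of a connected algebraic subgroup that is invariant under such an endomorphism. Together with Scanlon's theorem in generic characteristic, this proves the Manin--Mumford conjecture for Drinfeld modules. The proof lifts a Frobenius element to a field automorphism that satisfies a polynomial equation on all torsion points, turns this equation into an endomorphism $\Psi$ of a larger vector group, and shows that the $\Psi$-invariant subvarieties are cosets by splitting the formal group into a part on which $\Psi$ is invertible and a part that $\Psi$ contracts.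
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $p$ be a prime and $q$ a power of $p$. Let $A$ be the ring of functions on a smooth projective geometrically irreducible curve over $\mathbb{F}_q$ that are regular away from a fixed closed point $\infty$; the basic example is $A=\mathbb{F}_q[t]$. Let $K$ be a field of characteristic $p$ with a ring homomorphism $i:A\to K$, and let $k=K^{\mathrm{alg}}$ be an algebraic closure. Let $\tau$ be the map $x\mapsto x^q$ and let $K\{\tau\}$ be the ring of $\mathbb{F}_q$-linear additive polynomials $\sum a_j\tau^j$, $a_j\in K$, with composition as product.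

A \emph{Drinfeld module} is a ring homomorphism $\phi:A\to K\{\tau\}$, $a\mapsto\phi_a$, such that the constant term of $\phi_a$ is $i(a)$ for all $a\in A$ and $\phi_a\notin K$ for some $a$. Thus $\phi$ is an $A$-module structure on the additive group $\mathbb{G}_a$ that agrees to first order with the scalar action through $i$ but is not equal to it. The module $\phi$ has \emph{generic characteristic} if $i$ is injective and \emph{finite characteristic} otherwise. Its \emph{torsion} is
\[
\phi_{\mathrm{tor}}=\{x\in k:\ \phi_a(x)=0\text{ for some }a\in A\setminus\{0\}\}.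
\]
If $\phi_a\notin K$, then $\phi_{\mathrm{tor}}$ is the set of points with finite forward orbit under the polynomial $\phi_a$: a point killed by $\phi_b$ with $b\neq0$ generates a quotient of the finite module $A/bA$, and a point with finite orbit is killed by some $\phi_{a^l-a^j}$ with $l\neq j$.

The \emph{endomorphism ring} $\operatorname{End}_k(\phi)$ consists of the $f\in k\{\tau\}$ with $f\phi_a=\phi_af$ for all $a\in A$. Both $\phi$ and $\operatorname{End}_k(\phi)$ act coordinatewise on $\mathbb{G}_a^n$, and the torsion points of $\mathbb{G}_a^n$ are the points of $\phi_{\mathrm{tor}}^n$. A subvariety of $\mathbb{G}_a^n$ is a reduced closed subscheme over $k$, identified with its set of $k$-points, and $Y$ is \emph{invariant} under $f$ if $f(Y)\subset Y$.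

Which subvarieties contain a Zariski dense set of torsion points? The expected answer is that density always has an algebraic cause, namely a symmetry. The following statement, the Manin--Mumford conjecture for Drinfeld modules, is posed in Ghioca's paper \cite{Ghioca}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $K$ be a function field of transcendence degree $1$ over $\mathbb{F}_p$, let $\phi:A\to K\{\tau\}$ be a Drinfeld module, let $n\ge1$, and let $X\subset\mathbb{G}_a^n$ be an irreducible subvariety over $k$. If $X\cap\phi_{\mathrm{tor}}^n$ is Zariski dense in $X$, then $X=\gamma+Y$ for a point $\gamma\in\phi_{\mathrm{tor}}^n$ and a subvariety $Y\subset\mathbb{G}_a^n$ that is invariant under some $f\in\operatorname{End}_k(\phi)\setminus k$.}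
\medskip

The condition $f\notin k$ excludes constants such as $f=1$, under which everything is invariant; every $\phi_a\notin K$ is an admissible $f$. T.~Scanlon proved the Conjecture for Drinfeld modules of generic characteristic, and in that case $Y$ may be taken invariant under every $\phi_a$. This paper treats finite characteristic.

\subsection{The shape of the conclusion}
For $n=1$ the variety $X$ is a torsion point or the whole line, and one takes $Y=\{0\}$ or $Y=\mathbb{G}_a$. In general the conclusion of the Conjecture is the natural guess because it implies the hypothesis.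

\begin{proposition}\label{prop:converse}
Let $\phi$ be a Drinfeld module of any characteristic over a field $K$ of characteristic $p$. Let $X=\gamma+Y$ with $\gamma\in\phi_{\mathrm{tor}}^n$ and $Y\subset\mathbb{G}_a^n$ an irreducible subvariety invariant under some $f\in\operatorname{End}_k(\phi)\setminus k$. Then $X\cap\phi_{\mathrm{tor}}^n$ is Zariski dense in $X$.
\end{proposition}

\begin{proof}
Let $\delta=q^m>1$ be the degree of $f$ as an ordinary polynomial, $c$ its leading coefficient, and $\tilde f(x,x_0)=x_0^{\delta}f(x/x_0)$. The forms $x_0^{\delta},\tilde f(x_1,x_0),\dots,\tilde f(x_n,x_0)$ have no common zero, since $\tilde f(x,0)=cx^{\delta}$. So $f$ extends to a finite morphism of $\mathbb{P}^n$ with $f^*\mathcal{O}(1)=\mathcal{O}(\delta)$. It maps the closure $\overline Y$ to an irreducible closed subset of $\overline Y$ of the same dimension, that is, onto $\overline Y$. Fakhruddin's theorem \cite[Theorem~5.1]{Fakhruddin} states that if $f$ is a dominant self-map of a projective variety over an algebraically closed field and $f^*\mathcal{L}\otimes\mathcal{L}^{-1}$ is ample for some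 line bundle $\mathcal{L}$, then the periodic points of $f$ are Zariski dense. It applies with $\mathcal{L}=\mathcal{O}(1)|_{\overline Y}$, so the periodic points are dense in $\overline Y$, hence in the open subset $Y$. If $f^j(x)=x$ with $j\ge1$, the coordinates of $x$ lie in $\ker(f^j-1)$. This is a finite $A$-module, so its annihilator has finite index in the infinite ring $A$ and is nonzero. Hence $x\in\phi_{\mathrm{tor}}^n$ and $\gamma+x\in X\cap\phi_{\mathrm{tor}}^n$.
\end{proof}

Two examples show what the conclusion has to allow in finite characteristic. Let $\overline{\mathbb{F}}_p$ be the algebraic closure of $\mathbb{F}_p$ in $k$. We call $\phi$ \emph{isotrivial} (\emph{via $u$}) if there is $u\in k^*$ such that $u^{-1}\phi_au$ has coefficients in $\overline{\mathbb{F}}_p$ for all $a\in A$.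

\begin{example}\label{ex:iso}
Let $A=\mathbb{F}_q[t]$ and $\phi_t=\tau$. Then $\phi_{\mathrm{tor}}=\overline{\mathbb{F}}_p$, because $\ker\phi_{t^m-1}=\mathbb{F}_{q^m}$ and all $\phi_a$ have coefficients in $\mathbb{F}_q$. Every variety defined over $\overline{\mathbb{F}}_p$ therefore has dense torsion. The hyperbola $xy=1$ is such a variety, and it is not a coset of a subgroup: for $a\neq0,-1$ and $b=a+1$, the point $(1,1)+(a,a^{-1})-(b,b^{-1})$ has first coordinate $0$. So for isotrivial $\phi$ the variety $Y$ need not be a group.
\end{example}

\begin{example}\label{ex:lambda}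
Let $q$ be odd, $A=\mathbb{F}_q[t]$, $K=\mathbb{F}_q(\alpha)$ with $\alpha$ transcendental, and $\phi_t=\alpha\tau+\tau^3$, so $i(t)=0$. If $u^{-1}\phi_tu=\alpha u^{q-1}\tau+u^{q^3-1}\tau^3$ had coefficients in $\overline{\mathbb{F}}_p$, then $u$, and hence $\alpha$, would be algebraic over $\mathbb{F}_p$; so $\phi$ is not isotrivial. Choose $\lambda$ with $\lambda^{q-1}=-1$. Then $\lambda\in\mathbb{F}_{q^2}^*$ and $\lambda^q=\lambda^{q^3}=-\lambda$, so $\phi_t\lambda=-\lambda\phi_t$. Hence $\phi_{a(-t)}\lambda=\lambda\phi_{a(t)}$ for all $a\in A$, and $\lambda\phi_{\mathrm{tor}}=\phi_{\mathrm{tor}}$. The set $\phi_{\mathrm{tor}}$ is infinite, since $\phi_{(t+1)^m}$ is separable of degree $q^{3m}$. So the line $H=\{(x,\lambda x)\}$ has dense torsion, and it is invariant under $\phi_{t^2}$. But no translate $\{(x,\lambda x-\delta)\}$ is invariant under $\phi_t$: this would require $-\lambda\phi_t(x)-\phi_t(\delta)=\lambda\phi_t(x)-\delta$ for all $x$, that is, $2\lambda\phi_t$ constant. So ``invariant under some $f$'' cannot be replaced by ``invariant under $\phi$'' in finite characteristic, even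 when $\phi$ is not isotrivial.
\end{example}

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\phi:A\to K\{\tau\}$ be a Drinfeld module of finite characteristic over a field $K$ of characteristic $p$, and let $X\subset\mathbb{G}_a^n$ be an irreducible subvariety over $k$ with $X\cap\phi_{\mathrm{tor}}^n$ Zariski dense in $X$.
\begin{enumerate}
\item[(a)] If $\phi$ is isotrivial, then $X$ is invariant under some $f\in\operatorname{End}_k(\phi)\setminus k$.
\item[(b)] If $\phi$ is not isotrivial, then $X=\gamma+H$ with $\gamma\in\phi_{\mathrm{tor}}^n$ and $H$ a connected algebraic subgroup of $\mathbb{G}_a^n$ invariant under some $f\in\operatorname{End}_k(\phi)\setminus k$.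
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
The Conjecture is true.
\end{corollary}

\begin{proof}
In generic characteristic apply Scanlon's theorem and take $f=\phi_a$ with $\phi_a\notin K$. In finite characteristic take $\gamma=0$, $Y=X$ in case (a) of Theorem~\ref{thm:main}, and $Y=H$ in case (b).
\end{proof}

\begin{corollary}\label{cor:iff}
Let $\phi$ have finite characteristic and let $X\subset\mathbb{G}_a^n$ be an irreducible subvariety over $k$. If $\phi$ is not isotrivial, then $X\cap\phi_{\mathrm{tor}}^n$ is dense in $X$ if and only if $X=\gamma+H$ as in Theorem~\ref{thm:main}(b). If $\phi$ is isotrivial via $u$, then $X\cap\phi_{\mathrm{tor}}^n$ is dense in $X$ if and only if $u^{-1}X$ is defined over $\overline{\mathbb{F}}_p$.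
\end{corollary}

\begin{proof}
The first statement combines Theorem~\ref{thm:main}(b) with Proposition~\ref{prop:converse}. The second combines Lemma~\ref{lem:isotrivial} below with Proposition~\ref{prop:converse} for $\gamma=0$.
\end{proof}

Part (a) of the theorem is short (Lemma~\ref{lem:isotrivial}). Part (b) occupies Sections~\ref{sec:enlarge}--\ref{sec:invariance}.

\section{The method in an example}\label{sec:example}

Let $\pi$ be the map $x\mapsto x^p$. Take $q=p$, $A=\mathbb{F}_p[t]$, $K=\mathbb{F}_p(\alpha)$ with $\alpha$ transcendental, and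
\[
\phi_t=\alpha\pi+\pi^2 .
\]
As in Example~\ref{ex:lambda}, $\phi$ has finite characteristic and is not isotrivial.

\emph{An equation satisfied by all torsion points.} Extend the place $\alpha=1$ of $K$ to $k$ and choose $\sigma\in\operatorname{Aut}(k/K)$ that preserves the extended place and induces $x\mapsto x^p$ on its residue field. For $0\neq c\in A$ the lowest and the highest coefficient of $\phi_c$ are units at the place, so every nonzero torsion point is a unit, and reduction $x\mapsto\bar x$ is injective on the group $\phi_{\mathrm{tor}}$. For $x\in\phi_{\mathrm{tor}}$ the torsion point $\sigma^2x+\sigma x-\phi_t(x)$ reduces to $\bar x^{p^2}+\bar x^p-(\bar x^p+\bar x^{p^2})=0$. Hence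
\[
\sigma^2x+\sigma x=\phi_t(x)\qquad\text{for all }x\in\phi_{\mathrm{tor}}.
\]

\emph{From the equation to geometry.} The map $\sigma$ is not a morphism of varieties, but the equation makes it one on pairs. The endomorphism
\[
\Psi(x_0,x_1)=(x_1,\ \phi_t(x_0)-x_1)
\]
of $\mathbb{G}_a^2$ sends $(x,\sigma x)$ to $(\sigma x,\sigma^2x)$ for torsion $x$. If $X\subset\mathbb{G}_a^n$ is defined over $K$ and has dense torsion, the closure $Z$ of $\{(x,\sigma x):x\in X\cap\phi_{\mathrm{tor}}^n\}$ is mapped by $\Psi$ onto a dense subset of itself, and it projects dominantly to $X$. So it suffices to show that the irreducible varieties mapped dominantly to themselves by a power of $\Psi$ are cosets.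

\emph{Two kinds of tangent directions.} Since $\phi_t$ has no linear term, $d\Psi(v_0,v_1)=(v_1,-v_1)$, with eigenvalues $0$ and $-1$: neither nilpotent nor bijective. The smallest case in which this matters is a curve in the plane.

\begin{lemma}\label{lem:plane}
Let $\Psi$ be an endomorphism of $\mathbb{G}_a^2$ over $k$ whose differential has eigenvalues $0$ and $\lambda\neq0$. Let $Z$ be an irreducible curve such that $\Psi(Z)$ is a dense subset of $Z$. Then in suitable linear coordinates $a,b$ the equation $f$ of $Z$ lies in $k[a^p,b]$ or in $k[a,b^p]$.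
\end{lemma}

\begin{proof}
The components of $\Psi$ are linear forms plus $p$-th powers, so $\Psi^*$ acts on the differentials of linear forms through the transpose of $d\Psi$. Choose $a,b$ with $\Psi^*da=\lambda\,da$ and $\Psi^*db=0$. The space $\Omega^1_{k(Z)/k}$ is one-dimensional, and it is the quotient of $k(Z)\,da\oplus k(Z)\,db$ by $df=f_a\,da+f_b\,db$. On it $\Psi^*$ is semilinear for a field embedding, so it is injective or zero. If it is injective, then $db=0$ in $\Omega^1_{k(Z)/k}$, so $db$ is a multiple of $df$ and $f_a$ vanishes on $Z$; then $f$ divides $f_a$, which has smaller degree, so $f_a=0$ and $f\in k[a^p,b]$. If it is zero, then $da=0$ in $\Omega^1_{k(Z)/k}$, so $f_b=0$ and $f\in k[a,b^p]$.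
\end{proof}

In the first case $f(a+\epsilon,b)=f(a,b)$ whenever $\epsilon^p=0$, and in the second $f(a,b+\epsilon)=f(a,b)$. So $Z$ is stable under an infinitesimal group of translations: its stabilizer, taken as a group \emph{scheme} $\mathrm{St}$, is not trivial. If $\dim\mathrm{St}=1$, then $Z$ is a coset of the reduced identity component of $\mathrm{St}$, as desired. If $\mathrm{St}$ is finite, then $\mathbb{G}_a^2/\mathrm{St}\cong\mathbb{G}_a^2$, the image of $Z$ has trivial stabilizer, and Lemma~\ref{lem:plane} gives a contradiction provided the induced endomorphism still has one zero and one nonzero eigenvalue. One can watch this persist in the example. There $a=x_1$, $b=x_0+x_1$, $\Psi^*a=\phi_t(b-a)-a$ and $\Psi^*b=\phi_t(b-a)$. On the quotient with coordinates $a'=a^p$ and $b$,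
\[
\Psi^*a'=-a'+\alpha^p(b^p-a')^p+(b^p-a')^{p^2},\qquad \Psi^*b=-\alpha a'+\alpha b^p+(b^p-a')^p,
\]
and the linear part $a'\mapsto-a'$, $b\mapsto-\alpha a'$ again has eigenvalues $-1$ and $0$.

\emph{What fails in the isotrivial case.} Replace $\alpha$ by $1$. Then $\Psi(x,x^p)=(x^p,x^{p^2})$, so the graph of $\pi$ is a $\Psi$-stable subgroup on which $d\Psi=0$, and for every $X\subset\mathbb{G}_a^n$ defined over $\mathbb{F}_p$ the variety $\{(x,\pi x):x\in X\}$ is mapped onto itself. The cause is that the polynomial $\xi^2+\xi-t$ now has the root $\pi$, which commutes with $\phi$.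

\emph{Plan of the proof of Theorem~\ref{thm:main}(b).} Section~\ref{sec:enlarge} enlarges $A$ until everything that commutes with it is already in its fraction field; non-isotriviality is used once, at the end of that section. Section~\ref{sec:frobenius} constructs $\sigma$ and its equation. Section~\ref{sec:module} shows that on every positive-dimensional $\Psi$-stable subgroup of every quotient, $d\Psi$ is neither nilpotent nor bijective. Section~\ref{sec:cosets} replaces Lemma~\ref{lem:plane} by an argument valid in all dimensions, and Section~\ref{sec:Xcoset} concludes that $X=\gamma+H$. It remains to find $f$; by Example~\ref{ex:lambda} not every $\phi_a$ will do. Section~\ref{sec:central} finds a suitable element by reducing at a second place, and Section~\ref{sec:invariance} shows that it preserves $H$.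

\section{Preliminaries and the isotrivial case}\label{sec:prelim}

\subsection{Additive polynomials}\label{ss:additive}
For a field $\Omega$ of characteristic $p$ let $\Omega\{\pi\}$ be the ring of additive polynomials $g=\sum c_j\pi^j$, with $\pi c=c^p\pi$. Let $\deg g$ and $\operatorname{ord}g$ be the largest and the smallest $j$ with $c_j\neq0$. Both are additive in products, so $\Omega\{\pi\}$ is a domain, and an element of positive degree is transcendental over $\mathbb{F}_p$. The constant term $g\mapsto c_0$ is a ring homomorphism. Write $g^{(j)}$ for $g$ with its coefficients raised to the power $p^j$; then $\pi^jg=g^{(j)}\pi^j$.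

\emph{Right division.} For $h\neq0$ every $g$ is uniquely $g=g'h+r$ with $\deg r<\deg h$. Hence left ideals are principal, and a submodule of a free left module of rank $r$ is free of rank at most $r$. Iterating the division, if $\deg h=\nu>0$ then every $g$ is uniquely $\sum_jr_jh^j$ with $\deg r_j<\nu$.

\emph{Fractions.} A multiplicative set $\mathcal{M}$ of nonzero elements of a domain $\Lambda$ is \emph{left Ore} if for all $h\in\Lambda$, $g\in\mathcal{M}$ there are $g'\in\mathcal{M}$, $h'\in\Lambda$ with $g'h=h'g$. Then there is a ring $\mathcal{M}^{-1}\Lambda\supset\Lambda$ whose elements are the fractions $g^{-1}h$; finitely many fractions have a common left denominator; $\mathcal{M}^{-1}\Lambda$ is flat as a right $\Lambda$-module; and a homomorphism from $\Lambda$ that sends $\mathcal{M}$ to units extends to $\mathcal{M}^{-1}\Lambda$. For $g,h\in\Omega\{\pi\}$ of degree at most $\mu$, the left $\Omega$-linear map $(g',h')\mapsto g'h-h'g$ on pairs of degree at most $m$ goes from dimension $2m+2$ to dimension $m+\mu+1$, so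
\begin{equation}\label{eq:ore}
g'h=h'g\quad\text{for some }(g',h')\neq(0,0).
\end{equation}
If $g\neq0$ then $g'\neq0$. So the nonzero elements form a left Ore set, and we obtain a skew field $D_\Omega$.

\emph{Roots.} If $\Omega$ is perfect, $\pi\Omega\{\pi\}=\Omega\{\pi\}\pi$ is the kernel of the constant term. If $\Omega$ is algebraically closed and $h\neq0$, then $h=h_1\pi^j$ with $h_1$ of nonzero constant term; $h_1$ is a separable polynomial with exactly $p^{\deg h_1}$ roots, and $h$ acts on $\mathbb{G}_a^n$ as a finite surjective homomorphism.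

\emph{Working with $\pi$ instead of $\tau$.} For $c\in\mathbb{F}_q^*\subset A$ the element $\phi_c$ is a unit, so $\phi_c=i(c)$, and $i(\mathbb{F}_q)$ is the subfield of $k$ with $q$ elements. If $f=\sum f_j\pi^j\in k\{\pi\}$ commutes with $\phi(A)$, then $f_jc^{p^j}=cf_j$ for all $c$ in this subfield, so $f_j=0$ unless $p^j$ is a power of $q$. Thus $\operatorname{End}_k(\phi)$ is the centralizer of $\phi(A)$ in $k\{\pi\}$, and $q$ plays no further role.

\subsection{Finite characteristic}\label{ss:finite}
From now on $\phi$ has finite characteristic. Let $F=\operatorname{Frac}A$ and fix $0\neq t_0\in\ker i$. As $i$ is injective on $\mathbb{F}_q$, the function $t_0$ is not constant, so $A$ is a finite $\mathbb{F}_p[t_0]$-module, and every nonzero ideal of $A$ meets $\mathbb{F}_p[t_0]\setminus\{0\}$. If $\phi_{t_0}\in K$, then $\phi_{t_0}=i(t_0)=0$, every $\phi_a$ satisfies a monic equation over $\mathbb{F}_p$, and so every $\phi_a$ has degree $0$ or vanishes, which is excluded. Hence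
\[
\phi_{t_0}=\sum_{j=1}^{\nu}g_j\pi^j,\qquad\nu>0,\quad g_\nu\neq0 .
\]
Since $\phi_{t_0}$ is transcendental over $\mathbb{F}_p$, the kernel of $\phi$ meets $\mathbb{F}_p[t_0]$ in $0$, so $\phi$ is injective. The same argument shows that any ring homomorphism from a domain finite over $\mathbb{F}_p[t_0]$ to some $\Omega\{\pi\}$ is injective as soon as $t_0$ has an image of positive degree.

\subsection{Descent and the isotrivial case}
Let $k_0\subset k$ be an algebraically closed subfield and $S\subset k_0^n$. Write a polynomial over $k$ as $\sum c_lf_l$ with $f_l$ over $k_0$ and $c_l\in k$ linearly independent over $k_0$. It vanishes on $S$ if and only if every $f_l$ does. So \emph{a subvariety with a dense set of $k_0$-points is defined over $k_0$}: it is the base change of the closure of these points in $\mathbb{A}^n_{k_0}$.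

\begin{lemma}\label{lem:isotrivial}
Let $\phi$ be isotrivial via $u$ and let $X\subset\mathbb{G}_a^n$ be a subvariety. If $X\cap\phi_{\mathrm{tor}}^n$ is dense in $X$, then $u^{-1}X$ is defined over $\overline{\mathbb{F}}_p$. If $u^{-1}X$ is defined over $\overline{\mathbb{F}}_p$, then $X$ is invariant under some $f\in\operatorname{End}_k(\phi)\setminus k$. In particular Theorem~\ref{thm:main}(a) holds.
\end{lemma}

\begin{proof}
Put $\phi'_a=u^{-1}\phi_au$. For $a\neq0$ this is a nonzero polynomial over $\overline{\mathbb{F}}_p$ with root set $u^{-1}\ker\phi_a$. So $u^{-1}\phi_{\mathrm{tor}}\subset\overline{\mathbb{F}}_p$, which gives the first claim. For the second, $A$ is a finitely generated ring, so there is $e\ge1$ such that $u^{-1}X$ and all $\phi'_a$ are defined over $\mathbb{F}_{p^e}$. Then $\pi^e$ maps $u^{-1}X$ into itself and commutes with all $\phi'_a$, and $f=u\pi^eu^{-1}$ has the required properties.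
\end{proof}

For part (b) we may \emph{assume that $K$ is finitely generated over $\mathbb{F}_p$}, as it is in the Conjecture. Indeed, $\phi$ is defined over a finitely generated subfield $K_0\subset K$; let $k_0$ be its algebraic closure in $k$. Then $\phi_{\mathrm{tor}}\subset k_0$, so $X$ is the base change of an irreducible variety over $k_0$ with dense torsion. If $\phi$ is not isotrivial over $k$, it is not isotrivial over $k_0$, and $\gamma,H,f$ found over $k_0$ serve over $k$.

\subsection{Places with finite residue field}

\begin{lemma}\label{lem:valuation}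
Let $K'$ be a finitely generated field over $\mathbb{F}_p$ and $\Sigma\subset K'^*$ a finite set. There is a valuation ring $\mathcal{R}$ of $K'$ with finite residue field and $\Sigma\subset\mathcal{R}^*$.
\end{lemma}

\begin{proof}
Let $R_0\supset\Sigma\cup\Sigma^{-1}$ be a finitely generated ring with fraction field $K'$. As $\mathbb{F}_p$ is perfect, the regular locus of $\operatorname{Spec}R_0$ contains a nonempty open set, so $R_0$ is regular at some maximal ideal $\mathfrak{m}$, and $R_0/\mathfrak{m}$ is finite. It suffices to show that a regular local ring $\mathcal{O}$ is contained in a valuation ring of its fraction field with the same residue field. We use induction on $\dim\mathcal{O}$, the case of a field being trivial. Let $x_1$ be part of a regular system of parameters. Then $\mathcal{O}_{(x_1)}$ is a discrete valuation ring with residue field $\operatorname{Frac}(\mathcal{O}/x_1)$, and $\mathcal{O}/x_1$ is regular of smaller dimension. The preimage in $\mathcal{O}_{(x_1)}$ of the valuation ring given by induction for $\mathcal{O}/x_1$ is a valuation ring of $\operatorname{Frac}\mathcal{O}$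 that contains $\mathcal{O}$ and has the same residue field.
\end{proof}

If $\overline{\mathcal{R}}$ is a valuation ring of an algebraic closure $K'^{\mathrm{alg}}$ above $\mathcal{R}$, its residue field is an algebraic closure of that of $\mathcal{R}$, and the group of automorphisms of $K'^{\mathrm{alg}}/K'$ preserving $\overline{\mathcal{R}}$ surjects onto the automorphism group of the residue extension \cite[V, \S2, no.~2]{Bourbaki}.

\subsection{Vector groups}\label{ss:vector}
Let $\Omega$ be algebraically closed of characteristic $p$. A \emph{vector group} is a group isomorphic to some $\mathbb{G}_a^r$. A smooth connected commutative unipotent group over $\Omega$ killed by $p$ is a vector group \cite[Ch.~VII, \S2]{Serre}. So smooth connected closed subgroups of vector groups, and quotients of vector groups by closed subgroup schemes, are vector groups. A reduced closed subgroup $H\subset\mathbb{G}_a^m$ is the common zero set of the homomorphisms $\mathbb{G}_a^m\to\mathbb{G}_a$ that vanish on it: take the components of $\mathbb{G}_a^m\to\mathbb{G}_a^m/H\cong\mathbb{G}_a^{m'}$.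

For a vector group $G$ put $N_G=\operatorname{Hom}(G,\mathbb{G}_a)$. It is a free left $\Omega\{\pi\}$-module with the coordinates of $G$ as a basis, and taking differentials identifies $N_G/\pi N_G$ with the dual of $\operatorname{Lie}G$. An endomorphism $\Psi$ of $G$ acts $\Omega\{\pi\}$-linearly on $N_G$ by $g\mapsto g\circ\Psi$, and it induces the transpose of $d\Psi$ on $N_G/\pi N_G$.

\medskip
\emph{From now on $K$ is finitely generated over $\mathbb{F}_p$, $\phi$ has finite characteristic and is not isotrivial, and $X$ is as in Theorem~\ref{thm:main}.}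

\section{Enlarging the coefficient ring}\label{sec:enlarge}

An element of $D_k$ that commutes with $\phi(A)$ can split the equation of $\sigma$, as $\pi$ did in Section~\ref{sec:example} for $\alpha=1$. We remove this possibility by adjoining a maximal commuting family of such elements to $A$. We first need to know that the centralizer of $\phi(A)$ is finite-dimensional over $F$. The following bound will be used again in Section~\ref{sec:central}.

\begin{lemma}\label{lem:semilinear}
Let $M$ be a finitely generated torsion-free $k[\theta]$-module with an additive map $\pi:M\to M$ such that $\pi c=c^p\pi$ for $c\in k$, $\pi\theta=\theta\pi$, and $\dim_kM/\pi M<\infty$. Then any family of $k[\theta]$-endomorphisms of $M$ that commute with $\pi$ and are linearly independent over $\mathbb{F}_p[\theta]$ has at most $(\operatorname{rk}M)^2$ members.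
\end{lemma}

\begin{proof}
Let $f_1,\dots,f_m$ be such a family. We show that the $f_l$ are independent over $k(\theta)$ as endomorphisms of $M_1=k(\theta)\otimes_{k[\theta]}M\supset M$. Otherwise take a relation $\sum c_lf_l=0$ with the fewest nonzero $c_l\in k(\theta)$, one of them equal to $1$. For $c\in k(\theta)$ let $c^{(p)}$ be obtained by raising the coefficients to the power $p$, and extend $\pi$ to $M_1$ by $\pi(cx)=c^{(p)}\pi(x)$. Applying $\pi$ to $\sum c_lf_l(x)=0$ gives $\sum c_l^{(p)}f_l(\pi x)=0$, so $\sum(c_l^{(p)}-c_l)f_l$ vanishes on $\pi M$. As $k$ is perfect, $\pi M$ is a $k[\theta]$-submodule; it has finite codimension, so it spans $M_1$. We have found a shorter relation, so $c_l^{(p)}=c_l$ for all $l$. Writing $c_l$ in lowest terms with monic denominator, we get $c_l\in\mathbb{F}_p(\theta)$. Clearing denominators contradicts the independence over $\mathbb{F}_p[\theta]$.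
\end{proof}

\begin{lemma}\label{lem:centralizer}
Let $\Omega\supset k$ be algebraically closed.
\begin{enumerate}
\item[(a)] Every $f\in\Omega\{\pi\}$ commuting with $\phi(A)$ lies in $k\{\pi\}$.
\item[(b)] If $0\neq h\in\Omega\{\pi\}$ and $h\phi(A)\subset\Omega\{\pi\}h$, then $\phi_b\in\Omega\{\pi\}h$ for some $0\neq b\in A$.
\item[(c)] The centralizer of $\phi(A)$ in $D_\Omega$ is $\operatorname{End}^0(\phi):=\{\phi_b^{-1}f:f\in\operatorname{End}_k(\phi),\ 0\neq b\in A\}$. It does not depend on $\Omega$, and it is a skew field of finite dimension over $F$.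
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f=\sum f_l\pi^l$. The coefficients of $\pi^{\nu+l}$ in $f\phi_{t_0}$ and $\phi_{t_0}f$ are $\sum f_{l'}g_j^{p^{l'}}$ and $\sum g_jf_{l'}^{p^j}$, summed over $l'+j=\nu+l$, which forces $l'\ge l$. So $g_\nu f_l^{p^\nu}-g_\nu^{p^l}f_l$ is a polynomial over $k$ in the $f_{l'}$ with $l'>l$. By descending induction every $f_l$ is algebraic over $k$, so lies in $k$.

(b) The kernel of $h$ in $\Omega$ is finite and $\phi(A)$-stable, so it is killed by some $\phi_{b_1}$ with $b_1\neq0$. Write $h=h_1\pi^j$ with $h_1$ separable. Since $\phi_{t_0}$ lies in the two-sided ideal $\Omega\{\pi\}\pi$, we have $\phi_{t_0^j}=g\pi^j$ for some $g$; this is where the finite characteristic absorbs the inseparable part of $h$. Then $\phi_{t_0^jb_1}=g\pi^j\phi_{b_1}=g\phi_{b_1}^{(j)}\pi^j$. The polynomial $\phi_{b_1}^{(j)}$ kills $\pi^j(\ker h)=\ker h_1$. The remainder of its right division by $h_1$ has degree less than $\deg h_1$ and $p^{\deg h_1}$ roots, so it is $0$. Hence $\phi_{t_0^jb_1}\in\Omega\{\pi\}h_1\pi^j=\Omega\{\pi\}h$.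

(c) Let $d\in D_\Omega$ centralize $\phi(A)$. The set $J=\{g\in\Omega\{\pi\}:gd\in\Omega\{\pi\}\}$ is a nonzero left ideal $\Omega\{\pi\}h$, and $J\phi_a\subset J$ because $g\phi_ad=gd\phi_a$. By (b) some $\phi_b$ with $b\neq0$ lies in $J$. Then $f=\phi_bd\in\Omega\{\pi\}$ commutes with $\phi(A)$, so $f\in\operatorname{End}_k(\phi)$ by (a). Conversely every $\phi_b^{-1}f$ centralizes $\phi(A)$, and a centralizer in a skew field is a skew field.

Let $M=k\{\pi\}$, with $k$ and $\pi$ acting by left multiplication and $\theta$ by right multiplication by $\phi_{t_0}$. By iterated right division $M$ is free of rank $\nu$ over $k[\theta]$, and $\dim_kM/\pi M=1$. The ring $\operatorname{End}_k(\phi)$ acts faithfully by right multiplication, commuting with $k$, $\pi$ and $\theta$. By Lemma~\ref{lem:semilinear} it has finite rank over $\mathbb{F}_p[t_0]$. Every $b\neq0$ divides a nonzero element of $\mathbb{F}_p[t_0]$, so $\operatorname{End}^0(\phi)$ is the localization of $\operatorname{End}_k(\phi)$ at $\mathbb{F}_p[t_0]\setminus\{0\}$ and has finite dimension over $\mathbb{F}_p(t_0)\subset F$.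
\end{proof}

Identify $F$ with its image under $\phi$ and let $F'\supset F$ be a maximal commutative subfield of $\operatorname{End}^0(\phi)$; it is finite over $F$. If $d\in D_\Omega$ centralizes $F'$, then $d\in\operatorname{End}^0(\phi)$, and $F'[d]$ is a commutative domain of finite dimension over $F'$, hence a field; so $d\in F'$. Let $A'$ be the integral closure of $A$ in $F'$. It is a finite $A$-module and the integral closure of $\mathbb{F}_p[t_0]$ in the global function field $F'$, so it is a Dedekind domain with finite class group and finite proper quotients. By Lemma~\ref{lem:centralizer}(c), applied to generators of $A'$ over $A$,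
\begin{equation}\label{eq:denominator}
\phi_bA'\subset k\{\pi\}\qquad\text{for some }0\neq b\in A .
\end{equation}

The elements of $A'$ need not be polynomials, but they become polynomials after a conjugation. By \eqref{eq:denominator} the left ideal $\{g\in k\{\pi\}:gA'\subset k\{\pi\}\}$ is nonzero, so it equals $k\{\pi\}h_0$ with $h_0\neq0$. It is stable under right multiplication by $A'$, so $h_0o\in k\{\pi\}h_0$ for $o\in A'$. Thus
\[
\psi:A'\to k\{\pi\},\qquad\psi_o=h_0oh_0^{-1}
\]
is an injective ring homomorphism with $h_0\phi_a=\psi_ah_0$ for $a\in A$, and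
\begin{equation}\label{eq:cent}
\psi(F')\text{ is its own centralizer in }D_\Omega\text{ for every algebraically closed }\Omega\supset k .
\end{equation}
Until the last step of the proof we view $F'$ inside $D_\Omega$ through $\psi$.

Let $i'(o)$ be the constant term of $\psi_o$. Comparing $\deg$ and $\operatorname{ord}$ in $h_0\phi_{t_0}=\psi_{t_0}h_0$ gives $\deg\psi_{t_0}=\nu$ and $i'(t_0)=0$. So $\mathfrak{p}'=\ker i'$ is a nonzero prime and $i'(A')$ is a finite field. Put
\[
\psi_{\mathrm{tor}}=\{x\in k:\psi_o(x)=0\text{ for some }0\neq o\in A'\}.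
\]
It is an $A'$-submodule of $k$, and $h_0(\phi_{\mathrm{tor}})\subset\psi_{\mathrm{tor}}$ because $\psi_ah_0=h_0\phi_a$.

The next lemma is the only place where non-isotriviality is used. It fails for $\phi_t=\pi+\pi^2$ over $\mathbb{F}_p$ with $A'=\mathbb{F}_p[\pi]$ and $\mathfrak{p}'=(\pi)$, although there $\phi_t$ itself has nonzero roots; this is why it has to be stated for the enlarged ring.

\begin{lemma}\label{lem:ptorsion}
There is $0\neq y\in k$ with $\psi_o(y)=0$ for all $o\in\mathfrak{p}'$.
\end{lemma}

\begin{proof}
Suppose not. Let $\mathfrak{p}'^j=(a)$ with $j\ge1$. If $\psi_a(x)=0$ with $x\neq0$, let $l<j$ be maximal such that $\mathfrak{p}'^l$ does not kill $x$; then some $\psi_b(x)\neq0$ with $b\in\mathfrak{p}'^l$ is killed by $\mathfrak{p}'$, a contradiction. So $0$ is the only root of $\psi_a$, which means $\psi_a=c\pi^m$ with $c\neq0$, and $m\ge1$ since $a\in\mathfrak{p}'$. Choose $u$ with $u^{p^m-1}=c^{-1}$ and put $\psi'=u^{-1}\psi u$. Then $\psi'_a=\pi^m$, and all $\psi'_o$ commute with $\pi^m$, so they have coefficients in $\mathbb{F}_{p^m}$.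

It remains to transport this from $\psi'$ back to $\phi$. Put $h=u^{-1}h_0$, so that $h\phi_b=\psi'_bh$ for $b\in A$. By Lemma~\ref{lem:centralizer}(b), $gh=\phi_{b_0}$ for some $g\in k\{\pi\}$ and $b_0\neq0$. Then $g\psi'_bh=gh\phi_b=\phi_{b_0}\phi_b=\phi_bgh$, so $g\psi'_b=\phi_bg$. Hence $\ker g$ is finite and $\psi'(A)$-stable, so it is killed by a nonzero polynomial $\psi'_b$ over $\overline{\mathbb{F}}_p$, and $\ker g\subset\overline{\mathbb{F}}_p$. Write $g=g_1\pi^l$ with $g_1$ separable. All roots of $g_1$ lie in $\pi^l(\ker g)\subset\overline{\mathbb{F}}_p$, so $g_1=vg_2$ with $v\in k^*$ and $g_2\in\overline{\mathbb{F}}_p\{\pi\}$ monic. From $g\psi'_b=\phi_bg$ we get $g_1(\psi'_b)^{(l)}=\phi_bg_1$, that is, $g_2(\psi'_b)^{(l)}=(v^{-1}\phi_bv)g_2$. The left side lies in $\overline{\mathbb{F}}_p\{\pi\}$, and right division by $g_2$ has the same result in $\overline{\mathbb{F}}_p\{\pi\}$ and in $k\{\pi\}$. So $v^{-1}\phi_bv\in\overline{\mathbb{F}}_p\{\pi\}$ for all $b\in A$, and $\phi$ is isotrivial, a contradiction.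
\end{proof}

\section{The Frobenius equation}\label{sec:frobenius}

Put $X'=h_0(X)$. As $h_0$ is finite, $X'$ is an irreducible subvariety with $\dim X'=\dim X$, and $X'\cap\psi_{\mathrm{tor}}^n\supset h_0(X\cap\phi_{\mathrm{tor}}^n)$ is dense in $X'$. Fix a finite extension $K'\subset k$ of $K$ that contains the coefficients of $\psi$ and of equations of $X'$. By Lemma~\ref{lem:valuation}, applied to the nonzero coefficients of $\psi_{t_0}$ and of $\psi_o$ for $o$ in a finite set of ring generators of $A'$, there is a valuation ring $\mathcal{R}$ of $K'$ with finite residue field $\mathbb{F}_{p^d}$ such that $\psi$ has coefficients in $\mathcal{R}$ and the lowest and highest coefficients of $\psi_{t_0}$ are units. Fix $\overline{\mathcal{R}}$ above $\mathcal{R}$ in $k$, and $\sigma\in\operatorname{Aut}(k/K')$ preserving $\overline{\mathcal{R}}$ and inducing $x\mapsto x^{p^d}$ on its residue field. Then $\sigma$ commutes with every $\psi_o$, and it preserves $\psi_{\mathrm{tor}}$ and $X'$. The reduction $\bar\psi:A'\to\mathbb{F}_{p^d}\{\pi\}$ is injective by \S\ref{ss:finite}, since $\deg\bar\psi_{t_0}=\nu>0$.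

\begin{lemma}\label{lem:injective}
Every nonzero $x\in\psi_{\mathrm{tor}}$ is a unit of $\overline{\mathcal{R}}$. Hence reduction is an injective homomorphism on $\psi_{\mathrm{tor}}$.
\end{lemma}

\begin{proof}
The point $x$ is killed by $\psi_c$ for some $0\neq c\in\mathbb{F}_p[t_0]$. Write $c=t_0^jc_0$ with $c_0(0)\neq0$. The highest coefficient of $\psi_c$ is an element of $\mathbb{F}_p^*$ times a product of powers of the highest coefficient of $\psi_{t_0}$. As $\psi_{c_0}$ has constant term $c_0(0)\in\mathbb{F}_p^*$, the lowest coefficient of $\psi_c=\psi_{c_0}\psi_{t_0}^j$ is $c_0(0)$ times a product of powers of the lowest coefficient of $\psi_{t_0}$. Both are units, so $x$ and $x^{-1}$ are integral over $\mathcal{R}$.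
\end{proof}

Here the finite characteristic is essential. In generic characteristic the lowest coefficient of $\phi_c$ is $i(c)$, and a finite residue field forces $i(c)$ to reduce to $0$ for some $c\neq0$.

The element $\pi^d$ is central in $\mathbb{F}_{p^d}\{\pi\}$, so $B=\bar\psi(A')[\pi^d]$ is a commutative domain. By iterated right division $\mathbb{F}_{p^d}\{\pi\}$ is a finitely generated right module over the noetherian ring $\mathbb{F}_p[\bar\psi_{t_0}]$, so $B$ is finite over $\bar\psi(A')$ and $\pi^d$ is integral over $\bar\psi(A')$. Let
\[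
P=\xi^s+\sum_{l<s}a_l\xi^l
\]
be its minimal polynomial over $F'$. As $A'$ is integrally closed, $P\in A'[\xi]$, and as $P$ is monic, $B\cong A'[\xi]/(P)$ with $\pi^d\leftrightarrow\xi$. Put $L=F'[\xi]/(P)=\operatorname{Frac}B$. The element $\xi\in L$ is transcendental over $\mathbb{F}_p$, and $B$ is finite over $\mathbb{F}_p[\xi]$ because $\mathbb{F}_{p^d}\{\pi\}$ is finite over $\mathbb{F}_p[\pi^d]$. In particular $L=\mathbb{F}_p(\xi)\otimes_{\mathbb{F}_p[\xi]}B$ is finite over $\mathbb{F}_p(\xi)$. Finally put
\[
P_\psi=\xi^s+\sum_{l<s}\psi_{a_l}\xi^l,\qquad i'(P)=\xi^s+\sum_{l<s}i'(a_l)\xi^l .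
\]
In the computation of Section~\ref{sec:example} the roles of $P$ and $i'(P)$ are played by $\xi^2+\xi-t$ and $\xi^2+\xi$.

\begin{proposition}\label{prop:frobenius}
\begin{enumerate}
\item[(a)] For all $x\in\psi_{\mathrm{tor}}$ we have $P_\psi(\sigma)x:=\sigma^sx+\sum_{l<s}\psi_{a_l}(\sigma^lx)=0$.
\item[(b)] The polynomial $i'(P)$ is divisible by $\xi$ but is not a power of $\xi$.
\end{enumerate}
\end{proposition}

\begin{proof}
By definition of $P$, the element $\pi^{ds}+\sum\bar\psi_{a_l}\pi^{dl}$ of $\mathbb{F}_{p^d}\{\pi\}$ is $0$.

(a) The point $P_\psi(\sigma)x$ lies in $\psi_{\mathrm{tor}}$ and reduces to $(\pi^{ds}+\sum\bar\psi_{a_l}\pi^{dl})(\bar x)=0$. Apply Lemma~\ref{lem:injective}.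

(b) The constant term of $\pi^{ds}+\sum\bar\psi_{a_l}\pi^{dl}$ is the reduction of $i'(a_0)$. The field $i'(A')\subset\mathcal{R}$ reduces injectively, so $i'(a_0)=0$. If all $a_l$ were in $\mathfrak{p}'$, then for $y$ as in Lemma~\ref{lem:ptorsion} part (a) would give $0=\sigma^sy+\sum\sigma^l(\psi_{a_l}y)=\sigma^sy\neq0$.
\end{proof}

\section{Stable subgroups see both kinds of directions}\label{sec:module}

Let $G_0=\mathbb{G}_a^s$ with the companion endomorphism
\[
\Psi_0(x_0,\dots,x_{s-1})=\Bigl(x_1,\dots,x_{s-1},-\sum_{l<s}\psi_{a_l}(x_l)\Bigr),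
\]
acting diagonally on $G_0^n$. The differential $d\Psi_0$ is the companion matrix of $i'(P)$, so it is neither nilpotent nor bijective. We need this property for all stable subgroups of all quotients of $G_0^n$, over every algebraically closed field $\Omega\supset k$, and for all powers of $\Psi_0$. The argument has two halves. Up to isogeny, a subquotient is a module over $D_\Omega[\xi^e]$, and all these modules are sums of copies of one simple module. And whether $d\Psi$ is nilpotent or bijective depends only on this module.

Fix $\Omega$ and put $D=D_\Omega$. With $\xi$ a central variable, let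
\[
\mathcal{N}=\Omega\{\pi\}[\xi]/\Omega\{\pi\}[\xi]P_\psi=\bigoplus_{l<s}\Omega\{\pi\}\xi^l,\qquad V=D[\xi]/D[\xi]P_\psi=\bigoplus_{l<s}D\xi^l .
\]
The coordinates of $G_0$ satisfy $x_l\circ\Psi_0=x_{l+1}$ for $l<s-1$ and $x_{s-1}\circ\Psi_0=-\sum\psi_{a_l}x_l$. So $x_l\mapsto\xi^l$ identifies $N_{G_0}$ with $\mathcal{N}$, and $\Psi_0$ with multiplication by $\xi$. Reducing modulo the two-sided ideal generated by $\pi$ gives
\begin{equation}\label{eq:modpi}
\mathcal{N}/\pi\mathcal{N}=\Omega[\xi]/(i'(P)).
\end{equation}
The elements $\psi_o$, $o\in F'$, and $\xi$ commute with $P_\psi$, so right multiplication by them is well defined on $V$. This makes $V$ the $(D,L)$-bimodule $D\otimes_{F'}L$, and the left and right actions of $\xi$ agree.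

\begin{lemma}\label{lem:simple}
The $(D,L)$-bimodule $V$ is simple, and its endomorphisms are the right multiplications by elements of $L$.
\end{lemma}

\begin{proof}
Let $U\neq0$ be a sub-bimodule. Among the nonzero elements of $U$ choose $v=\sum_{j=1}^md_j\otimes l_j$ with $m$ minimal. Then the $l_j$ are independent over $F'$, and after left multiplication by $d_1^{-1}$ we have $d_1=1$. For $a\in F'$ the element $av-va=\sum_{j\ge2}(ad_j-d_ja)\otimes l_j$ of $U$ is shorter, hence $0$, so every $d_j$ commutes with $F'$. By \eqref{eq:cent}, $d_j\in F'$, so $v=1\otimes l$ with $l\neq0$. Hence $1\otimes1\in U$ and $U=V$. An endomorphism sends $1\otimes1$ to an element $v$ with $av=va$ for all $a\in F'$. Writing $v=\sum d_j\otimes l_j$ with $(l_j)$ an $F'$-basis of $L$, we get $d_j\in F'$ as before, so $v=1\otimes l$, and the endomorphism is right multiplication by $l$.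
\end{proof}

\begin{lemma}\label{lem:isotypic}
For every $e\ge1$ there is a simple left $D[\xi^e]$-module $S$ with $V\cong S^j$ for some $j\ge1$. Every $D[\xi^e]$-subquotient of $V^n$ is isomorphic to a power of $S$, and every submodule of $V^n$ is a direct summand.
\end{lemma}

\begin{proof}
As $\dim_DV<\infty$, there is a simple submodule $S$. For $l\in L^*$ right multiplication by $l$ is a $D[\xi^e]$-automorphism of $V$, so $Sl\cong S$. The sum of all $Sl$ is a nonzero sub-bimodule, so it is $V$. A sum of copies of a simple module is a direct sum of copies of it, and the last two statements hold for every such module.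
\end{proof}

\begin{lemma}\label{lem:lattice}
Let $U\neq0$ be a $D[\xi^e]$-subquotient of $V^n$, and let $\Lambda_0\subset U$ be a finitely generated free $\Omega\{\pi\}$-submodule with $D\Lambda_0=U$ and $\xi^e\Lambda_0\subset\Lambda_0$. Then $\xi^e$ is neither nilpotent nor bijective on $\Lambda_0/\pi\Lambda_0$.
\end{lemma}

\begin{proof}
Different choices of $\Lambda_0$ are easiest to compare after completing at $\pi$. Let $\mathfrak{o}$ be the ring of power series $\sum_{j\ge0}c_j\pi^j$ with $c_j\in\Omega$ and $\pi c=c^p\pi$. A series with $c_0\neq0$ is a unit, so the nonzero left ideals are the $\mathfrak{o}\pi^j=\pi^j\mathfrak{o}$, the ring $\mathfrak{o}$ is left noetherian with radical $\pi\mathfrak{o}$, and the Laurent series form a skew field $\widehat D\supset D$. For a $D[\xi^e]$-module $U$ of finite dimension over $D$ put $\widehat U=\widehat D\otimes_DU$; on it $\xi^e$ acts $\widehat D$-linearly. A \emph{lattice} is a finitely generated $\mathfrak{o}$-submodule spanning $\widehat U$. For lattices $\Lambda,\Lambda'$ there is $c\ge0$ with $\pi^c\Lambda\subset\Lambda'$ and $\pi^c\Lambda'\subset\Lambda$,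 and $\Lambda'/\pi^c\Lambda$ is finite-dimensional over $\Omega$.

Say that $U$ has \emph{type N} if $\xi^{eM}\Lambda\subset\pi\Lambda$ for some lattice $\Lambda$ and some $M\ge1$. Then for every lattice $\Lambda'$,
\[
\xi^{eMj}\Lambda'\subset\pi^{-c}\xi^{eMj}\Lambda\subset\pi^{j-c}\Lambda\subset\pi^{j-2c}\Lambda',
\]
so a power of $\xi^e$ maps $\Lambda'$ into $\pi\Lambda'$. Say that $U$ has \emph{type B} if $\xi^e\Lambda=\Lambda$ for some lattice $\Lambda$. Then $\xi^e$ is surjective, hence bijective, on $\widehat U$. If $\Lambda'$ is a lattice with $\xi^e\Lambda'\subset\Lambda'$, then $\xi^e$ induces an isomorphism $\Lambda'/\pi^c\Lambda\to\xi^e\Lambda'/\pi^c\Lambda$, and comparing dimensions gives $\xi^e\Lambda'=\Lambda'$.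

Both types pass to finite direct sums. They also pass to a submodule $U'\subset U$, with the lattice $\Lambda\cap\widehat{U'}$. In type N use $\pi\Lambda\cap\widehat{U'}=\pi(\Lambda\cap\widehat{U'})$. In type B, $\xi^e$ is injective, hence bijective, on $\widehat{U'}$, so the unique preimage of an element of $\Lambda\cap\widehat{U'}$ lies in both $\Lambda$ and $\widehat{U'}$.

Now let $U,\Lambda_0$ be as in the statement. A basis of $\Lambda_0$ is $D$-independent (clear denominators), so it is a $D$-basis of $U$, and $\Lambda=\mathfrak{o}\Lambda_0$ is a $\xi^e$-stable lattice with $\Lambda/\pi\Lambda=\Lambda_0/\pi\Lambda_0$. If $\xi^e$ is nilpotent on this quotient, $U$ has type N; if it is bijective, $\xi^e\Lambda=\Lambda$ by Nakayama's lemma and $U$ has type B. By Lemma~\ref{lem:isotypic}, $S\subset U$ and then $V\cong S^j$ have the same type. Testing on the $\xi^e$-stable lattice $\mathfrak{o}\mathcal{N}$, we find that $\xi^e$ is nilpotent, respectively bijective, on \eqref{eq:modpi}. Then $i'(P)$ is a power of $\xi$, respectively prime to $\xi$, against Proposition~\ref{prop:frobenius}(b).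
\end{proof}

\begin{proposition}\label{prop:mixed}
Let $e\ge1$, let $\mathrm{St}\subset G_0^n$ be a closed subgroup scheme over $\Omega$ stable under $\Psi_0^e$, let $G=G_0^n/\mathrm{St}$, and let $\Psi$ be the endomorphism of $G$ induced by $\Psi_0^e$. If $H\subset G$ is a smooth connected closed subgroup of positive dimension with $\Psi(H)\subset H$, then $d\Psi$ is neither nilpotent nor bijective on $\operatorname{Lie}H$.
\end{proposition}

\begin{proof}
Let $\xi^e$ act on $N_G$ and $N_H$ through $\Psi$. Composition with the quotient map embeds $N_G$ in $N_{G_0^n}=\mathcal{N}^n$, so by flatness $D\otimes N_G$ is a $D[\xi^e]$-submodule of $V^n$. The image $N'$ of the restriction map $N_G\to N_H$ is free of some rank $r\le\dim H$. A basis of $N'$ defines a homomorphism $H\to\mathbb{G}_a^r$. A point in its kernel is killed by all of $N'$, in particular by the coordinates of $G$, so it is $0$. Hence $r=\dim H$ and $D\otimes N_G\to D\otimes N_H$ is onto. Apply Lemma~\ref{lem:lattice} to $U=D\otimes N_H$ and $\Lambda_0=N_H$, and use \S\ref{ss:vector}.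
\end{proof}

\section{Invariant subvarieties are cosets}\label{sec:cosets}

\begin{proposition}\label{prop:coset}
Let $e\ge1$ and let $Z\subset G_0^n$ be an irreducible subvariety over $k$ such that $\Psi_0^e(Z)$ is a dense subset of $Z$. Then $Z$ is a coset of a connected algebraic subgroup.
\end{proposition}

As in Section~\ref{sec:example} we divide by the stabilizer scheme and seek a contradiction if the image of $Z$ is not a point. In higher dimension the tangent spaces of $Z$ may contain both kinds of directions and may vary from point to point, so first-order information does not suffice. We split the whole formal group as $E\oplus C$, with $\Psi$ invertible on $E$ and contracting $C$ to $0$. We then show that either some positive-dimensional subvariety of $Z$ is tangent to $C$ to all orders, or $Z$ itself is tangent to $E$ to all orders. Both are excluded by Proposition~\ref{prop:mixed}. We write $\mathcal{O}(Z)$ for coordinate rings, and $R,R'$ for commutative $k$-algebras.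

\subsection{Dividing by the stabilizer}\label{ss:stab}
Let $\mathrm{St}(R)=\{g\in G_0^n(R):g+Z_R\subset Z_R\}$. For $f$ in the ideal of $Z$, expand the function $(g,z)\mapsto f(g+z)$, an element of $\mathcal{O}(G_0^n)\otimes\mathcal{O}(Z)$, in a $k$-basis of $\mathcal{O}(Z)$. The coefficients cut out a closed subscheme representing $\mathrm{St}$. Each $\mathrm{St}(R)$ contains $0$ and is closed under addition; since $-g=(p-1)g$, it is a subgroup, and $g+Z_R=Z_R$ for $g\in\mathrm{St}(R)$.

The scheme $\mathrm{St}$ is stable under $\Psi_0^e$. Let $g\in\mathrm{St}(R)$, let $f$ be in the ideal of $Z$, and let $f'\in\mathcal{O}(Z)\otimes R$ be the function $z\mapsto f(\Psi_0^eg+z)$. Its pullback under $\Psi_0^e$ is $z\mapsto f(\Psi_0^e(g+z))$, which is $0$ since $g+z\in Z$ and $\Psi_0^e$ maps the reduced scheme $Z$ to itself. The pullback is injective on $\mathcal{O}(Z)$ because $\Psi_0^e|_Z$ is dominant, hence on $\mathcal{O}(Z)\otimes R$. So $f'=0$ and $\Psi_0^eg\in\mathrm{St}(R)$.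

Let $\varpi:G_0^n\to G=G_0^n/\mathrm{St}$ be the quotient and $\Psi$ the induced endomorphism. The map $\varpi$ is faithfully flat with $G_0^n\times_GG_0^n\cong G_0^n\times\mathrm{St}$, so by faithfully flat descent the $\mathrm{St}$-stable closed subscheme $Z$ is $\varpi^{-1}(\overline Z)$ for a closed subscheme $\overline Z\subset G$. As $Z\to\overline Z$ is faithfully flat, $\mathcal{O}(\overline Z)\subset\mathcal{O}(Z)$, so $\overline Z$ is integral, and $\Psi(\overline Z)=\varpi(\Psi_0^e(Z))$ is dense in $\overline Z$. The stabilizer of $\overline Z$ is trivial. Indeed, let $\bar g\in G(R)$ satisfy $\bar g+\overline Z_R\subset\overline Z_R$, and lift it to $g\in G_0^n(R')$ over a faithfully flat $R$-algebra $R'$. Then $\varpi(g+Z_{R'})\subset\overline Z_{R'}$, so $g+Z_{R'}\subset Z_{R'}$ and $g\in\mathrm{St}(R')$. Hence $\bar g=0$ in $G(R')$, and so in $G(R)$.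

If $\dim\overline Z=0$, then $\overline Z$ is a reduced $k$-point and $Z=z+\mathrm{St}$ for any $z\in Z(k)$; so $\mathrm{St}$ is reduced and irreducible, and the proposition holds. \emph{We now assume $\dim\overline Z>0$, write $Z$ for $\overline Z$, and derive a contradiction.}

\subsection{Splitting the formal group}\label{ss:split}
A finite-dimensional vector space $W$ with an endomorphism has a unique stable decomposition $W=W^b\oplus W^n$ (Fitting) such that the endomorphism is bijective on $W^b$ and nilpotent on $W^n$. An equivariant linear map sends $W^b$ to $W'^b$ and $W^n$ to $W'^n$, surjectively if it is surjective. Moreover $(W\otimes W')^b=W^b\otimes W'^b$ and $(W\otimes W')^n=W^n\otimes W'+W\otimes W'^n$.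

Let $\mathcal{A}$ be the completed local ring of $G$ at $0$, $\mathfrak{m}$ its maximal ideal, $\mathcal{A}_j=\mathcal{A}/\mathfrak{m}^{j+1}$ and $\mathfrak{m}_j=\mathfrak{m}/\mathfrak{m}^{j+1}$. Apply the decomposition to $\Psi^*$ on $\mathcal{A}_j$. Multiplication $\mathcal{A}_j\otimes\mathcal{A}_j\to\mathcal{A}_j$, the unit $k\to\mathcal{A}_j$ and the augmentation $\mathcal{A}_j\to k$ are equivariant. So $\mathcal{A}_j^b$ is a subring containing $k$, $\mathcal{A}_j^n$ is an ideal contained in $\mathfrak{m}_j$, and $\mathfrak{m}_j=\mathfrak{m}_j^b\oplus\mathcal{A}_j^n$. The projection $\rho$ onto $\mathcal{A}_j^b$ along $\mathcal{A}_j^n$ is therefore a local ring endomorphism commuting with $\Psi^*$, compatible with the maps $\mathcal{A}_{j+1}\to\mathcal{A}_j$. Let $\mathcal{A}^n$, $\mathfrak{m}^b$ and $\rho$ also denote the limits in $\mathcal{A}$; the first two surject onto $\mathcal{A}^n_j$ and $\mathfrak{m}^b_j$.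

The addition of $G$ induces $\mu:\mathcal{A}_{2j}\to\mathcal{A}_j\otimes\mathcal{A}_j$, which is equivariant because $\Psi$ is a homomorphism. So $\mu$ maps $\mathcal{A}_{2j}^b$ into $\mathcal{A}_j^b\otimes\mathcal{A}_j^b$, where $\rho\otimes\rho$ is the identity, and $\mathcal{A}_{2j}^n$ into $\mathcal{A}_j^n\otimes\mathcal{A}_j+\mathcal{A}_j\otimes\mathcal{A}_j^n$, where $\rho\otimes\rho$ is $0$. Hence $\mu\rho=(\rho\otimes\rho)\mu$.

For a field $\kappa\supset k$ let $\mathrm{Art}_\kappa$ be the class of finite-dimensional local $\kappa$-algebras with residue field $\kappa$. For $R\in\mathrm{Art}_\kappa$ let $\widehat G(R)=\ker(G(R)\to G(\kappa))$. Its elements are the local $k$-algebra homomorphisms $x:\mathcal{A}\to R$; they factor through $\mathcal{A}_j$ once $\mathfrak{m}_R^{j+1}=0$. The identity $\mu\rho=(\rho\otimes\rho)\mu$ says that $x\mapsto x\circ\rho$ is an endomorphism of the group $\widehat G(R)$. It is idempotent and commutes with $\Psi$. Its image and kernel are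
\[
E(R)=\{x:\ x(\mathcal{A}^n)=0\},\qquad C(R)=\{x:\ x(\mathfrak{m}^b)=0\}.
\]
Let $E_j=\operatorname{Spec}\mathcal{A}_j/\mathcal{A}_j^n$, a finite closed subscheme of $G$. We record:
\begin{enumerate}
\item[(F1)] $\widehat G(R)=E(R)\oplus C(R)$ with $\Psi$-stable summands, and the $E$-component of $x$ is $x\circ\rho$.
\item[(F2)] $E(R)=E_j(R)$ for $j$ large, and $\Psi$ restricts to an automorphism of the scheme $E_j$, since $\mathcal{A}_j/\mathcal{A}_j^n\cong\mathcal{A}_j^b$.
\item[(F3)] If $\mathfrak{m}_R^{j+1}=0$ and $M\ge\dim_k\mathcal{A}_j$, then $\Psi^M$ kills $C(R)$, since $(\Psi^*)^M\mathfrak{m}_j\subset\mathfrak{m}_j^b$.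
\end{enumerate}
For $R=\kappa[\epsilon]/(\epsilon^2)$ the group $\widehat G(R)$ is $\operatorname{Lie}G_\kappa$ and $\Psi$ acts as $d\Psi$; so $d\Psi$ is bijective on the first summand and nilpotent on the second. For the endomorphism of Section~\ref{sec:example} these summands are the lines spanned by $(1,-1)$ and $(1,0)$.

\begin{lemma}\label{lem:tangent}
Let $\Gamma$ be $E$ or $C$. Let $\Omega\supset k$ be algebraically closed and let $Y\subset G_\Omega$ be a reduced irreducible locally closed subscheme. Suppose that $y'-y\in\Gamma(R)$ whenever $\kappa\supset\Omega$ is algebraically closed, $y\in Y(\kappa)$ has as image the generic point of $Y$, $R\in\mathrm{Art}_\kappa$, and $y'\in Y(R)$ reduces to $y$. Then $\dim Y=0$.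
\end{lemma}

\begin{proof}
Suppose $\dim Y>0$ and fix $y_0\in Y(\Omega)$. Let $H\subset G(\Omega)$ be the subgroup generated by the sets $\Psi^l(Y-y_0)$, $l\ge0$, each of which is the image of an irreducible variety and contains $0$. By \cite[2.2]{Borel}, $H$ is closed and connected, and there are $m$, exponents $n_\iota$ and signs such that
\[
a:Y^m\to H,\qquad(y_\iota)\mapsto\sum_{\iota=1}^m\pm\Psi^{n_\iota}(y_\iota-y_0)
\]
is surjective. Moreover $\dim H>0$ and $\Psi(H)\subset H$. We show that $\operatorname{Lie}H$ lies in $\Gamma$. The map $a$ may be inseparable, so tangent vectors of $H$ need not lift to $Y^m$; flatness and the hypothesis for all $R$ take the place of lifting.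

Let $\kappa$ be an algebraic closure of the function field of $Y^m$, let $x=(y_\iota)\in Y^m(\kappa)$ be the tautological point and $h=a(x)$. Each $y_\iota$ has as image the generic point of $Y$. If $x'=(y'_\iota)\in Y^m(R)$ reduces to $x$, then $a(x')-h=\sum\pm\Psi^{n_\iota}(y'_\iota-y_\iota)\in\Gamma(R)$ by hypothesis and (F1). By generic flatness $a$ is flat over a dense open subset of $H$, so $a_\kappa$ is flat at the closed point $x$. Let $\mathcal{O}_h\to\mathcal{O}_x$ be the map of local rings on $H_\kappa$ and $Y^m_\kappa$, put $R_0=\mathcal{O}_h/\mathfrak{m}_h^2$ and $T=\mathcal{O}_x/\mathfrak{m}_h^2\mathcal{O}_x$, and let $h'\in H(R_0)$ be the tautological point. The map $R_0\to T$ is flat and local, hence injective, and $\bigcap_r\mathfrak{m}_T^r=0$ by Krull's theorem. Let $f$ belong to the set $\mathcal{A}^n$ or $\mathfrak{m}^b$ that defines $\Gamma$. The image of $f(h'-h)\in R_0$ in $T/\mathfrak{m}_T^r\in\mathrm{Art}_\kappa$ is $f(a(x')-h)=0$, where $x'$ is the tautological point. So $f(h'-h)=0$, and $h'-h\in\Gamma(R_0)$. For $v\in\operatorname{Lie}H_\kappa$ the point $h+v\in H(\kappa[\epsilon]/(\epsilon^2))$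 is the image of $h'$ under a local homomorphism $R_0\to\kappa[\epsilon]/(\epsilon^2)$, so $v\in\Gamma$.

If $\Gamma=C$, then $d\Psi$ is nilpotent on $\operatorname{Lie}H_\kappa$. If $\Gamma=E$, it is injective, hence bijective, on $\operatorname{Lie}H_\kappa$. Both contradict Proposition~\ref{prop:mixed} over $\kappa$.
\end{proof}

\subsection{Slices of $Z$ along $E$}
The groups $E$ and $C$ are only formal. To apply Lemma~\ref{lem:tangent} with $\Gamma=C$ we must find an algebraic variety whose formal neighborhoods are the $C$-directions inside $Z$. The idea is to attach to each point of $Z$ the slice of $Z$ through it in the $E$-direction, and to show that the slice stays the same exactly when the point moves along $C$. The slices depend algebraically on the point.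

A point $z\in Z(\kappa)$ is \emph{generic} if its image is the generic point of $Z$. For $R\in\mathrm{Art}_\kappa$ let $Z_z(R)$ be the set of $z'\in Z(R)$ reducing to $z$; it contains $z$, and every $z'\in Z_z(R)$ is uniquely $z'=z+\varepsilon+c$ with $\varepsilon\in E(R)$, $c\in C(R)$. If $z$ is generic, $z':\operatorname{Spec}R\to Z$ factors through the local ring at the generic point. So $z'$ is the image of the tautological point $\eta\in Z(k(Z))$ under a $k$-algebra homomorphism $\beta:k(Z)\to R$.

For any $R$ and $z'\in Z(R)$ let $\mathcal{S}_j(z')\subset(E_j)_R$ be the preimage of $Z_R$ under $\varepsilon\mapsto z'+\varepsilon$. Its formation commutes with base change in $R$. For $R\in\mathrm{Art}_\kappa$ let $\mathcal{S}(z')$ be the functor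
\[
\mathcal{S}(z')(R')=\{\varepsilon\in E(R'):\ z'+\varepsilon\in Z(R')\}
\]
on the $R'\in\mathrm{Art}_\kappa$ that are $R$-algebras. The nonzero quotients of $\mathcal{O}(E_j)\otimes R$ are such algebras, so $\mathcal{S}(z_1)=\mathcal{S}(z_2)$ if and only if $\mathcal{S}_j(z_1)=\mathcal{S}_j(z_2)$ for all $j$. In Steps A--E the point $z\in Z(\kappa)$ is generic and $R\in\mathrm{Art}_\kappa$.

\medskip
\noindent\emph{Step A: $\mathcal{S}_j(\Psi^Mz')=\Psi^M\mathcal{S}_j(z')$ for $z'\in Z_z(R)$ and $M\ge0$.} Here the right side is the image under the automorphism $\Psi^M$ of $(E_j)_R$. By base change along $\beta$ it suffices to treat $z'=\eta$. If $\eta+\varepsilon\in Z$ then $\Psi^M\eta+\Psi^M\varepsilon\in Z$, so the right side is a closed subscheme of the left. As $\Psi|_Z$ is dominant, $\Psi^M\eta$ is the image of $\eta$ under the field embedding $(\Psi^*)^M$ of $k(Z)$, so the left side is a base change of $\mathcal{S}_j(\eta)$ along this embedding. Both sides are thus finite $k(Z)$-schemes of the same length as $\mathcal{S}_j(\eta)$, and they are equal.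

\medskip
\noindent\emph{Step B: if $z+\varepsilon+c\in Z_z(R)$ with $\varepsilon\in E(R)$, $c\in C(R)$, then $z+\varepsilon\in Z(R)$.} Take $j$ with $\varepsilon\in E_j(R)$ and $M$ with $\Psi^Mc=0$. Then $\Psi^Mz+\Psi^M\varepsilon=\Psi^M(z+\varepsilon+c)\in Z(R)$, so $\Psi^M\varepsilon$ is a point of $\mathcal{S}_j(\Psi^Mz)=\Psi^M\mathcal{S}_j(z)$, and $\varepsilon$ is a point of $\mathcal{S}_j(z)$ by (F2).

\medskip
\noindent\emph{Step C: if $z_1,z_2\in Z_z(R)$ and $z_1-z_2\in C(R)$, then $\mathcal{S}(z_1)=\mathcal{S}(z_2)$.} For $M$ large $\Psi^Mz_1=\Psi^Mz_2$, so $\Psi^M\mathcal{S}_j(z_1)=\Psi^M\mathcal{S}_j(z_2)$ by Step A, and $\mathcal{S}_j(z_1)=\mathcal{S}_j(z_2)$ for every $j$.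

\medskip
Steps B and C give, for $z'=z+\varepsilon+c\in Z_z(R)$,
\begin{equation}\label{eq:translate}
\mathcal{S}(z')=\mathcal{S}(z+\varepsilon)=\mathcal{S}(z)-\varepsilon .
\end{equation}
So all nearby slices are translates of one slice. The trivial stabilizer now shows that the slice determines the translation.

\medskip
\noindent\emph{Step D: if $\delta\in E(R)$ and $\delta+\mathcal{S}(z)(R')=\mathcal{S}(z)(R')$ for all $R'$ over $R$, then $\delta=0$.} Let $z'\in Z_z(R')$. By \eqref{eq:translate} the set $\mathcal{S}(z')(R')$ is stable under translation by $\delta$, and it contains $0$; so $z'+\delta\in Z(R')$. For $f$ in the ideal of $Z$ write the function $f(\,\cdot+\delta)$ on $Z_R$ as $\sum h_l\otimes r_l\in\mathcal{O}(Z_\kappa)\otimes_\kappa R$, with $(r_l)$ a $\kappa$-basis of $R$. Let $\mathfrak{m}_z\subset\mathcal{O}(Z_\kappa)$ be the maximal ideal of $z$. Taking $R'=(\mathcal{O}(Z_\kappa)/\mathfrak{m}_z^r)\otimes_\kappa R$ and the tautological point $z'$, we find $h_l\in\mathfrak{m}_z^r$ for all $r$. As $k$ is algebraically closed, $\mathcal{O}(Z_\kappa)$ is a noetherian domain, so $h_l=0$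 by Krull's theorem. Hence $\delta+Z_R\subset Z_R$, and $\delta=0$ by \S\ref{ss:stab}.

\medskip
\noindent\emph{Step E: there are a nonempty open $Z^\circ\subset Z$ and a morphism $w:Z^\circ\to\mathbb{A}^N$ such that for all $\kappa$, $z$, $R$ and $z'\in Z_z(R)$,}
\begin{equation}\label{eq:fiber}
w(z')=w(z)\text{ in }\mathbb{A}^N(R)\iff z'-z\in C(R).
\end{equation}
Let $J_j\subset\mathcal{O}(E_j)\otimes k(Z)$ be the ideal of $\mathcal{S}_j(\eta)$. Choose a $k$-basis of $\mathcal{O}(E_j)$, with spans $W_1$ and $W_2$ of complementary parts of it, such that $J_j$ is the graph of a linear map $W_1\otimes k(Z)\to W_2\otimes k(Z)$ (reduced echelon form), and let $\mathcal{C}_j\subset k(Z)$ be the finite set of its matrix entries. If $z'$ corresponds to $\beta:k(Z)\to R$, the ideal of $\mathcal{S}_j(z')$ is $J_j\otimes_\beta R$, the graph of the map whose matrix is obtained by applying $\beta$. Hence $\mathcal{S}(z_1)=\mathcal{S}(z_2)$ if and only if the corresponding $\beta_1,\beta_2$ agree on $\bigcup_j\mathcal{C}_j$. A subextension of a finitely generated field extension is finitely generated, so $k(\bigcup_j\mathcal{C}_j)=k(w_1,\dots,w_N)$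 for finitely many $w_l\in\bigcup_j\mathcal{C}_j$. The elements on which $\beta_1$ and $\beta_2$ agree form a subfield containing $k$. So with $w=(w_1,\dots,w_N)$, regular on some $Z^\circ$, we have $w(z_1)=w(z_2)$ if and only if $\mathcal{S}(z_1)=\mathcal{S}(z_2)$. For $z'=z+\varepsilon+c$, by \eqref{eq:translate} and Step D the equality $\mathcal{S}(z')=\mathcal{S}(z)$ over $R$ holds if and only if $\varepsilon=0$. This is \eqref{eq:fiber}.

\subsection{The contradiction}
Let $\Omega$ be an algebraic closure of $k(Z)$, let $z\in Z(\Omega)$ be the tautological point, and let $Y_0\subset Z^\circ_\Omega$ be the scheme-theoretic fiber of $w$ over $w(z)$.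

\emph{The point $z$ is isolated in $Y_0$.} Let $Y$ be an irreducible component of $Y_0$ through $z$, with its reduced structure. The generic point of $Y$ specializes to $z$, so its image in $Z$ specializes to the generic point of $Z$ and is equal to it. Thus a point $y\in Y(\kappa)$ over the generic point of $Y$ is a generic point of $Z$. If $y'\in Y(R)$ reduces to $y$, then $w(y')=w(z)=w(y)$, so $y'-y\in C(R)$ by \eqref{eq:fiber}. Lemma~\ref{lem:tangent} gives $\dim Y=0$. Hence $\mathcal{O}_{Y_0,z}$ is finite-dimensional over $\Omega$.

\emph{The variety $Z$ is tangent to $E$ at $z$.} Let $\mathcal{A}_\Omega=\varprojlim\Omega\otimes\mathcal{A}_j$, and extend $\rho$ to it $\Omega$-linearly. Translation by $z$ presents the completed local ring $(T,\mathfrak{m}_T)$ of $Z_\Omega$ at $z$ as $\mathcal{A}_\Omega/\mathfrak{a}$; for $R\in\mathrm{Art}_\Omega$ the local $\Omega$-homomorphisms $T\to R$ are the points $z'-z$ with $z'\in Z_z(R)$. Let $\mathfrak{b}$ and $\mathfrak{n}$ be the ideals of $T$ generated by the images of $\mathfrak{m}^b$ and $\mathcal{A}^n$. For each $r$ the point $T\to T/(\mathfrak{b}+\mathfrak{m}_T^r)$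 lies in $C$, so by \eqref{eq:fiber} it factors through $\mathcal{O}_{Y_0,z}$. These quotients therefore have bounded dimension, and $T/\mathfrak{b}$ is finite-dimensional over $\Omega$. Next consider the composite $\mathcal{A}_\Omega\xrightarrow{\rho}\mathcal{A}_\Omega\to T$. It kills $\mathcal{A}^n$. It kills $\mathfrak{a}$ modulo every $\mathfrak{m}_T^r$, by Step B and (F1) applied to the point $T\to T/\mathfrak{m}_T^r$; so it kills $\mathfrak{a}$. We obtain a local homomorphism $\bar\rho:T/\mathfrak{n}\to T$. Since $\rho$ is the identity on $\mathfrak{m}^b$, the closed fiber of $\bar\rho$ is a quotient of $T/\mathfrak{b}$ and has Krull dimension $0$. For a local homomorphism of noetherian local rings, the dimension of the target is at most the dimension of the source plus that of the closed fiber. So $\dim T\le\dim T/\mathfrak{n}$. The variety $Z$ is smooth over the perfect field $k$ on a dense open set, so $z$ is a smooth point of $Z_\Omega$ and $T$ is a power series ring, a domain. A nonzero ideal would lower the dimension, so $\mathfrak{n}=0$: $z'-z\in E(R)$ for all $z'\in Z_z(R)$, $R\in\mathrm{Art}_\Omega$.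

\emph{All generic points.} Let $z_1\in Z(\kappa)$ be generic with $\kappa$ algebraically closed. The embedding $k(Z)\to\kappa$ given by $z_1$ extends to $\Omega\to\kappa$, which sends $z$ to $z_1$, and $\mathcal{O}(Z_\kappa)/\mathfrak{m}_{z_1}^r=(T/\mathfrak{m}_T^r)\otimes_\Omega\kappa$. Every $z'\in Z_{z_1}(R)$ factors through one of these rings, so $z'-z_1$ is the image of the tautological point of $\widehat G(T/\mathfrak{m}_T^r)$ under a ring homomorphism $T/\mathfrak{m}_T^r\to R$. It therefore kills $\mathcal{A}^n$, that is, $z'-z_1\in E(R)$. Lemma~\ref{lem:tangent}, with $Y=Z$ over $k$ and $\Gamma=E$, gives $\dim Z=0$. This contradiction proves Proposition~\ref{prop:coset}. \qed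

\section{The variety $X$ is a coset}\label{sec:Xcoset}

Let $S'=X'\cap\psi_{\mathrm{tor}}^n$; it is dense in $X'$ and $\sigma(S')=S'$. For $x\in S'$ put $y(x)=(x,\sigma x,\dots,\sigma^{s-1}x)\in(\mathbb{G}_a^n)^s=G_0^n$. By Proposition~\ref{prop:frobenius}(a), $\Psi_0(y(x))=y(\sigma x)$, so $\Psi_0$ maps $y(S')$ onto itself. Let $Z$ be the Zariski closure of $y(S')$, with irreducible components $Z_l$. Then $\Psi_0(Z)$ is a dense subset of $Z$, so $Z=\bigcup_l\overline{\Psi_0(Z_l)}$. Each $Z_l$ lies in some irreducible closed set $\overline{\Psi_0(Z_{j(l)})}\subset Z$, hence equals it. The map $l\mapsto j(l)$ is injective, so it is a permutation; if $e$ is its order, $\Psi_0^e$ maps each $Z_l$ onto a dense subset of itself.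

The projection $\mathrm{pr}_0:G_0^n\to\mathbb{G}_a^n$ to the first block maps $Z$ into $X'$, with image containing $S'$. As $X'$ is irreducible, some component $Z_1$ has dense image. By Proposition~\ref{prop:coset}, $Z_1$ is a coset of a connected algebraic subgroup. The image of such a subgroup under a homomorphism is a closed connected subgroup $H'$, so $\mathrm{pr}_0(Z_1)$ is closed, equals $X'$, and is a coset of $H'$.

Let $H$ be the identity component of the reduced group $h_0^{-1}(H')$. The set $h_0^{-1}(X')$ is a coset of $h_0^{-1}(H')$, so it is a finite union of cosets of $H$, each of dimension $\dim H'=\dim X$. The irreducible variety $X\subset h_0^{-1}(X')$ is one of them. Choose $\gamma\in X\cap\phi_{\mathrm{tor}}^n$. Then $X=\gamma+H$, and $H\cap\phi_{\mathrm{tor}}^n=(X\cap\phi_{\mathrm{tor}}^n)-\gamma$ is dense in $H$. The closed subgroup $h_0(H)\subset H'$ has the dimension of the connected group $H'$, so it equals $H'$. Finally $H'=\{x-x':x,x'\in X'\}$ and $\sigma(X')=X'$. In summary,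
\begin{equation}\label{eq:H}
X=\gamma+H,\qquad H'=h_0(H),\qquad H'\cap\psi_{\mathrm{tor}}^n\text{ is dense in }H',\qquad\sigma(H')=H' .
\end{equation}

\section{A central element}\label{sec:central}

From now on $D=D_k$, and $V,\mathcal{N}$ are taken with $\Omega=k$. We shall describe $H'$ by a $D[\xi]$-submodule of $V^n$. Such a submodule is the kernel of a matrix over
\[
\Delta=\operatorname{End}_{D[\xi]}(V),
\]
so it is stable under the center of $\Delta$, but not necessarily under all of $A'$. We write endomorphisms on the right; then $L\subset\Delta$ by right multiplication. The task is to find a transcendental element of $A'$ in the center.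

Example~\ref{ex:lambda} shows where to look. Reduce $\phi_t=\alpha\tau+\tau^3$ at the place $\alpha=1$ of $\mathbb{F}_{q^2}(\alpha)$, a field containing $\lambda$. The Frobenius $\tau^2$ satisfies $\tau^2(1+\tau^2)^2=(\tau+\tau^3)^2$, the reduction of $\phi_{t^2}$. The coefficients of this equation involve only $t^2$, and $\lambda$ commutes with $\phi_{t^2}$ but not with $\phi_t$. In general we take the characteristic polynomial of Frobenius at a place where all of $\Delta$ can be reduced. For such a place to exist, $\Delta$ must be finitely generated in a suitable sense.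

\begin{lemma}\label{lem:Delta}
The ring $\Delta$ is simple. Its center $\mathfrak{z}$ is a field with $\mathbb{F}_p(\xi)\subset\mathfrak{z}\subset L$, and $\Delta$ has finite dimension over $\mathbb{F}_p(\xi)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:isotypic} with $e=1$, $\Delta$ is a matrix ring over the skew field $\operatorname{End}(S)$, so it is simple and its center is a field, which contains $\xi$. An element of $\Delta$ commuting with $L$ is an endomorphism of the bimodule $V$, so it lies in $L$ by Lemma~\ref{lem:simple}. Hence $\mathfrak{z}\subset L$.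

\emph{The endomorphisms preserving $\mathcal{N}$.} By iterated right division $k\{\pi\}$ is generated by $1,\pi,\dots,\pi^{\nu-1}$ under left multiplication by $k$ and right multiplication by $\psi_{t_0}$. So $\mathcal{N}=k\{\pi\}\otimes_{A'}B$ is finitely generated over $k\otimes_{\mathbb{F}_p}B$, hence over $k[\xi]$. Its $k[\xi]$-torsion submodule is finite-dimensional over $k$ and stable under $\pi$, since $cv=0$ implies $c^{(p)}\pi v=0$. But for $v\neq0$ in the free $k\{\pi\}$-module $\mathcal{N}$ the elements $\pi^jv$ are $k$-independent. So $\mathcal{N}$ is torsion-free, and $\dim_k\mathcal{N}/\pi\mathcal{N}=s$. The ring $\{\delta\in\Delta:\mathcal{N}\delta\subset\mathcal{N}\}$ acts faithfully on $\mathcal{N}$, because $V=D\mathcal{N}$, and it has finite rank over $\mathbb{F}_p[\xi]$ by Lemma~\ref{lem:semilinear}. It remains to find, for each $\delta\in\Delta$, some $0\neq b\in\mathbb{F}_p[\xi]$ with $\mathcal{N}\delta b\subset\mathcal{N}$.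

\emph{Denominators.} Let $Q=(\mathcal{N}\delta+\mathcal{N})/\mathcal{N}$, a left $k\{\pi\}[\xi]$-module and a quotient of $\mathcal{N}$ via $\delta$. Every element of $V$ has a nonzero left multiple in $\mathcal{N}$, so $Q$ is generated over $k\{\pi\}$ by finitely many elements, each generating a quotient of some $k\{\pi\}/k\{\pi\}h$ with $h\neq0$. Thus $\dim_kQ<\infty$. The coefficients of $i'(P)$ lie in a finite field, so the product $b_0$ of its conjugates over $\mathbb{F}_p$ is a nonzero element of $\mathbb{F}_p[\xi]$ divisible by $i'(P)$. By \eqref{eq:modpi}, $b_0$ kills $\mathcal{N}/\pi\mathcal{N}$ and its quotient $Q/\pi Q$. As $b_0$ commutes with $\pi$, we get $b_0^mQ\subset\pi^mQ$ for all $m$. The $\pi^mQ$ form a decreasing chain of $k$-subspaces, so for $m$ large $Q'=\pi^mQ$ satisfies $\pi Q'=Q'$. Then $\pi$ is a bijective $p$-semilinear map of the finite-dimensional space $Q'$ over the algebraically closed field $k$. By Lang's theorem for $\mathrm{GL}_r$, $Q'=k\otimes_{\mathbb{F}_p}Q'_0$, where $Q'_0$ is the finite group of fixed points of $\pi$. It is stable under $\xi$, so it is killed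 by some $0\neq b_1\in\mathbb{F}_p[\xi]$, and then $b_1Q'=0$. Take $b=b_1b_0^m$.
\end{proof}

We recall two facts on central simple algebras, that is, finite-dimensional simple algebras over their center $\mathfrak{z}$. If $M\neq0$ is a finite-dimensional module over such an algebra $\Delta$, then $\mathcal{C}=\operatorname{End}_\Delta(M)$ is again central simple over $\mathfrak{z}$. If $\overline L\supset\mathfrak{z}$ is algebraically closed, then $\mathcal{C}\otimes_{\mathfrak{z}}\overline L\cong M_r(\overline L)$, and for $u\in\mathcal{C}$ the characteristic polynomial of the matrix $u\otimes1$, the \emph{reduced characteristic polynomial} of $u$, has coefficients in $\mathfrak{z}$.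

\begin{proposition}\label{prop:central}
There is $a\in A'\cap\mathfrak{z}$ transcendental over $\mathbb{F}_p$.
\end{proposition}

\begin{proof}
\emph{The second place.} In the $D$-basis $1,\xi,\dots,\xi^{s-1}$ of $V$, the ring $\Delta$ is a subring of $M_s(D)$ acting on row vectors from the right. An element $o\in A'$ is the diagonal matrix with entries $\psi_o$, and $\xi$ is a companion matrix with entries $0$, $1$, $-\psi_{a_l}$. Let $(\delta_\mu)$ be a finite $\mathbb{F}_p(\xi)$-basis of $\Delta$. Write the entries of the $\delta_\mu$ as $g^{-1}h$ with $g,h\in K_1\{\pi\}$ for a finite extension $K_1\subset k$ of $K'$. By Lemma~\ref{lem:valuation} there is a valuation ring $\mathcal{R}_1$ of $K_1$ with finite residue field $\mathbb{F}_{p^{d_1}}$ such that $\psi$ has coefficients in $\mathcal{R}_1$, the highest coefficient of $\psi_{t_0}$ is a unit, and all these $g,h$ lie in $\mathcal{R}_1\{\pi\}$ with $\bar g\neq0$. In this proof a bar denotes reduction at $\mathcal{R}_1$. Let $\overline D$ be the skew field of fractions of $\mathbb{F}_{p^{d_1}}\{\pi\}$. The map $\bar\psi$ is injective by \S\ref{ss:finite},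 and it embeds $F'$ in $\overline D$.

\emph{Reducing fractions.} The set $\mathcal{M}=\{g\in\mathcal{R}_1\{\pi\}:\bar g\neq0\}$ is multiplicative. It is left Ore in $\mathcal{R}_1\{\pi\}$. Given $h\in\mathcal{R}_1\{\pi\}$ and $g\in\mathcal{M}$, take $(g',h')$ over $K_1$ as in \eqref{eq:ore} and divide on the left by a coefficient of least valuation. Then $g',h'\in\mathcal{R}_1\{\pi\}$ and $(\bar g',\bar h')\neq(0,0)$. If $\bar g'=0$, then $\bar h'\bar g=0$ and $\bar h'=0$; so $g'\in\mathcal{M}$. Hence $\mathcal{L}=\mathcal{M}^{-1}\mathcal{R}_1\{\pi\}$ is a subring of $D$, and reduction extends to a homomorphism $\mathcal{L}\to\overline D$.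

\emph{The action of $\Delta$ on $\overline V$.} Let $\Delta_1\subset\Delta$ be the subring generated by $\xi$, $A'$ and the $\delta_\mu$. Then $\Delta_1\subset M_s(\mathcal{L})$, so $\Delta_1$ acts on the right on $\overline V=\overline D^{\,s}$ by left $\overline D$-linear maps. The matrices of $A'$ and $\xi$ show that, as a right $A'[\xi]$-module, $\overline V=\overline D\otimes_{F'}L$. Nonzero elements of $\mathbb{F}_p[\xi]$ are nonzero in $L$, so they act bijectively on $\overline V$. As they are central and the $\delta_\mu$ span $\Delta$ over $\mathbb{F}_p(\xi)$, the ring $\Delta$ is the localization of $\Delta_1$ at $\mathbb{F}_p[\xi]\setminus\{0\}$, and the action extends to $\Delta$. On $L=\mathbb{F}_p(\xi)\otimes_{\mathbb{F}_p[\xi]}B$ it is multiplication on the second factor of $\overline D\otimes_{F'}L$.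

\emph{Finiteness.} Let $\mathrm{Fr}=\pi^{d_1}$, a central element of $\overline D$. The ring $\mathbb{F}_p(\mathrm{Fr})\otimes_{\mathbb{F}_p[\mathrm{Fr}]}\mathbb{F}_{p^{d_1}}\{\pi\}$ is a domain of finite dimension over $\mathbb{F}_p(\mathrm{Fr})$, hence a skew field, hence $\overline D$. The commutative field $\mathbb{F}_p(\mathrm{Fr},\bar\psi_{t_0})\subset\overline D$ is finite over $\mathbb{F}_p(\mathrm{Fr})$, so it has transcendence degree $1$; as $\bar\psi_{t_0}$ is transcendental, it is also finite over $\mathbb{F}_p(\bar\psi_{t_0})$. So $\overline D$ is a finite-dimensional right vector space over $\mathbb{F}_p(\bar\psi_{t_0})$, hence over $F'$. Thus $\overline V$ is finite-dimensional over $L$, and over $\mathfrak{z}\supset\mathbb{F}_p(\xi)$.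

\emph{The characteristic polynomial has coefficients in $A'$.} Let $\chi\in F'[T]$ be the characteristic polynomial of multiplication by $\mathrm{Fr}$ on the right $F'$-space $\overline D$. As $\mathrm{Fr}$ is central, $\overline D$ is a vector space over the commutative field $F'(\mathrm{Fr})$, so $\chi$ is a power of the minimal polynomial of $\mathrm{Fr}$ over $F'$. The argument given for $\pi^d$ in Section~\ref{sec:frobenius} applies at $\mathcal{R}_1$ and shows that this minimal polynomial lies in $A'[T]$. So $\chi\in A'[T]$.

\emph{It has coefficients in $\mathfrak{z}$.} Let $u$ be left multiplication by $\mathrm{Fr}$ on $\overline V=\overline D\otimes_{F'}L$. Its characteristic polynomial over $L$ is $\chi$. The map $u$ commutes with the right action of $\Delta$, so $u\in\mathcal{C}=\operatorname{End}_\Delta(\overline V)$, which is central simple over $\mathfrak{z}$ by Lemma~\ref{lem:Delta}. Since $L\subset\Delta$ commutes with $\mathcal{C}$, the space $\overline V$ is a module over $\mathcal{C}\otimes_{\mathfrak{z}}L$. For an algebraic closure $\overline L$ of $L$, the module $\overline V\otimes_L\overline L$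 over $\mathcal{C}\otimes_{\mathfrak{z}}\overline L\cong M_r(\overline L)$ is a sum of copies of $\overline L^{\,r}$. Hence $\chi$ is a power of the reduced characteristic polynomial of $u$, and $\chi\in\mathfrak{z}[T]$.

The coefficients of $\chi$ thus lie in $A'\cap\mathfrak{z}\subset L$. If they were all algebraic over $\mathbb{F}_p$, then so would be the root $\mathrm{Fr}$ of the monic polynomial $\chi$; but $\mathrm{Fr}$ has positive degree.
\end{proof}

\section{Invariance of the subgroup}\label{sec:invariance}

Identify $N_{\mathbb{G}_a^n}$ with $k\{\pi\}^n$, where $g=(g_1,\dots,g_n)$ is the map $x\mapsto\sum g_l(x_l)$. Let $I\subset k\{\pi\}^n$ be the left submodule of all $g$ vanishing on $H'$; by \S\ref{ss:vector}, $H'$ is the zero set of $I$. Put $W=DI\subset D^n$. Its elements have the form $h^{-1}g'$ with $g'\in I$ and $0\neq h\in k\{\pi\}$, and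
\begin{equation}\label{eq:saturated}
I=W\cap k\{\pi\}^n .
\end{equation}
Indeed, if $g\in k\{\pi\}^n$ and $hg\in I$, then $g(H')\subset\ker h$ is finite, connected and contains $0$, so $g\in I$.

The space $W$ carries no action of $\xi$. Regard $D^n$ as the summand $D^n\xi^0$ of $V^n=\bigoplus_{l<s}D^n\xi^l$, and let $U\subset V^n$ be the $D[\xi]$-submodule generated by $W$. The density of torsion in $H'$ is used once more, to show that $W$ can be recovered from $U$.

\begin{lemma}\label{lem:recover}
$U\cap D^n=W$.
\end{lemma}

\begin{proof}
Let $g\in U\cap D^n$. Then $g=\sum_jw_j\xi^j+rP_\psi$ in $D[\xi]^n$ with $w_j\in W$ and $r\in D[\xi]^n$. Choose a common left denominator $0\neq h\in k\{\pi\}$, so that $hg\in k\{\pi\}^n$, $hw_j\in I$ by \eqref{eq:saturated}, and $hr=\sum_jr_j\xi^j$ with $r_j\in k\{\pi\}^n$. Fix $x\in H'\cap\psi_{\mathrm{tor}}^n$ and apply the additive map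
\[
k\{\pi\}[\xi]^n\to k,\qquad\sum_ju_j\xi^j\mapsto\sum_ju_j(\sigma^jx)
\]
to $hg=\sum_j(hw_j)\xi^j+(hr)P_\psi$. The terms $(hw_j)(\sigma^jx)$ vanish because $\sigma^jx\in H'$ by \eqref{eq:H}. The element $(hr)P_\psi=\sum_jr_j\bigl(\xi^{s+j}+\sum_l\psi_{a_l}\xi^{l+j}\bigr)$ goes to $\sum_jr_j\bigl(P_\psi(\sigma)(\sigma^jx)\bigr)$, which is $0$ by Proposition~\ref{prop:frobenius}(a). So $hg$ vanishes on a dense subset of $H'$, hence $hg\in I$ and $g\in W$. The other inclusion holds by definition.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}(b)]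
Let $a$ be as in Proposition~\ref{prop:central}; it acts on $V^n$ diagonally, by right multiplication by $\psi_a$. By Lemma~\ref{lem:isotypic}, $U$ is a direct summand of $V^n$, so it is the kernel of a projector $\Pi\in\operatorname{End}_{D[\xi]}(V^n)=M_n(\Delta)$. As $a$ is central in $\Delta$, it commutes with $\Pi$, so $U\psi_a\subset U$. Also $D^n\psi_a\subset D^n$. By Lemma~\ref{lem:recover}, $W\psi_a\subset W$, and by \eqref{eq:saturated}, $I\psi_a\subset I$. So $g(\psi_a(x))=0$ for all $g\in I$ and $x\in H'$, that is, $\psi_a(H')\subset H'$. As $H'$ is a group, $\psi_c(H')\subset H'$ for all $c\in\mathbb{F}_p[a]$.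

We return to $\phi$, and view $A'\subset\operatorname{End}^0(\phi)\subset D$ with its original embedding, so that $h_0c=\psi_ch_0$ for $c\in A'$. Put $A'_\phi=A'\cap k\{\pi\}$. By \eqref{eq:denominator} it contains the nonzero ideal $\phi_bA'$, so it has finite index in $A'$. Hence $\mathbb{F}_p[a]\cap A'_\phi$ has finite index in the infinite group $\mathbb{F}_p[a]$ and contains an element $f\notin\mathbb{F}_p$. As a nonconstant polynomial in $a$, it is transcendental over $\mathbb{F}_p$. It lies in $k\{\pi\}$ and commutes with $\phi(A)$, so $f\in\operatorname{End}_k(\phi)$. If $f\in k$, the highest coefficients in $f\phi_{t_0}=\phi_{t_0}f$ give $f=f^{p^\nu}$, against transcendence; so $f\notin k$. Finally, by \eqref{eq:H},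
\[
h_0(f(H))=\psi_f(h_0(H))=\psi_f(H')\subset H',
\]
so $f(H)\subset h_0^{-1}(H')$. The set $f(H)$ is connected and contains $0$, so $f(H)\subset H$. Together with $X=\gamma+H$ this proves Theorem~\ref{thm:main}(b).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{Bourbaki}
Bourbaki, \emph{Alg.\ Comm.}

\bibitem{Fakhruddin}
Fakhruddin, \emph{Questions on self maps of algebraic varieties}, J.~Ramanujan Math.\ Soc.\ \textbf{18} (2003).

\bibitem{Ghioca}
Dragos Ghioca, \emph{Points of small height on varieties defined over a function field}, arXiv:math/0505001 (2005).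

\bibitem{Serre}
Serre, \emph{Algebraic groups and class fields}.

\end{thebibliography}
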